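\title{The minimum degree threshold for clique factors in graphs with sublinear $\ell$-independence number}

\begin{abstract}
For a graph $G$ and an integer $\ell\ge2$, let $\alpha_\ell(G)$ be the largest size of a $K_\ell$-free set of vertices. We prove that for all $r\ge\ell\ge2$ and $\mu>0$ there is $\alpha>0$ such that every large $n$-vertex graph $G$ with $r\mid n$, $\alpha_\ell(G)\le\alpha n$ and minimum degree at least $\bigl(\max\{\frac{r-\ell}{r},\frac{1}{2-\varrho_\ell(r-1)}\}+\mu\bigr)n$ has a $K_r$-factor, where $\varrho_\ell(r-1)$ is the Ramsey--Tur\'an density of $K_{r-1}$. The bound is asymptotically best possible for every pair $(r,\ell)$. Almost perfect tilings are obtained from linear programming duality with constraints on pairs of vertices, and they are completed to factors by absorption.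
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A \emph{$K_r$-tiling} of a graph $G$ is a collection of vertex-disjoint copies of $K_r$ in $G$, and a \emph{$K_r$-factor} is a $K_r$-tiling that covers all vertices. Which minimum degree $\delta(G)$ forces a $K_r$-factor in an $n$-vertex graph with $r\mid n$? Without further assumptions it cannot be much below $(1-\frac1r)n$: if $A$ is an independent set of $\frac nr+1$ vertices and all pairs not inside $A$ are edges, then $\delta(G)=n-\frac nr-1$, but $\frac nr$ copies of $K_r$, each with at most one vertex in $A$, cannot cover $A$. This graph has an independent set of linear size, and one may ask what remains of the bound when such sets, or more generally large sets without a small clique, are forbidden.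

For an integer $\ell\ge2$, the \emph{$\ell$-independence number} $\alpha_\ell(G)$ is the maximum size of a $K_\ell$-free subset of $V(G)$. Thus $\alpha_2$ is the independence number, $\alpha_2\le\alpha_3\le\cdots$, and $\alpha_\ell(G)\le\alpha n$ says exactly that every set of more than $\alpha n$ vertices contains a copy of $K_\ell$. The condition does not produce copies of $K_{\ell+1}$.

\begin{theorem}[Erd\H{o}s--Rogers]\label{thm:ER}
For every $\ell\ge2$, every $\alpha>0$ and every large $N$ there is a $K_{\ell+1}$-free graph on $N$ vertices with $\alpha_\ell\le\alpha N$.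
\end{theorem}

With these graphs the example above survives in a weaker form, and there is a second, independent reason for a factor to fail.

\begin{example}[space]\label{ex:space}
Let $r>\ell\ge2$, $\alpha>0$, let $n$ be large and let $a$ be an integer with $\ell n/r<a\le n$. Let $A$ be a set of $a$ vertices spanning a $K_{\ell+1}$-free graph with $\alpha_\ell\le\frac\alpha2a$, and let all pairs not inside $A$ be edges. Then $\delta(G)\ge n-a$. A $K_\ell$-free set has at most $\ell-1$ vertices in the clique $V(G)\setminus A$, so $\alpha_\ell(G)\le\frac\alpha2a+\ell-1\le\alpha n$. A $K_r$-tiling has at most $n/r$ cliques, each with at most $\ell$ vertices in $A$, so it misses at least $a-\ell n/r>0$ vertices of $A$.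
\end{example}

\begin{example}[divisibility]\label{ex:div}
Let $G$ be the disjoint union of two cliques of sizes $s$ and $n-s$, where $s$ is one of the consecutive integers $\lfloor n/2\rfloor-1$, $\lfloor n/2\rfloor$ that is not divisible by $r$. Then $G$ has no $K_r$-factor, $\delta(G)\ge s-1\ge\frac n2-3$, and $\alpha_\ell(G)\le2(\ell-1)$.
\end{example}

So the minimum degree must be at least about $\max\{\frac{r-\ell}r,\frac12\}n$. A problem of Knierim--Su and Nenadov--Pehova (Problem~1.5 in \cite{HHWY}) asks whether this suffices, that is, whether for all $r\ge\ell\ge2$ and $\mu>0$ there is $\alpha>0$ such that, for all large $n\in r\mathbb N$, every $n$-vertex graph with $\delta(G)\ge\max\{\frac{r-\ell}r+\mu,\frac12+\mu\}n$ and $\alpha_\ell(G)\le\alpha n$ has a $K_r$-factor. There is a third obstruction: a single vertex may lie in no copy of $K_r$.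

\begin{example}[covering]\label{ex:cover}
Let $\ell\ge3$, $r=2\ell+2$, $\alpha>0$, and let $n$ be a large multiple of $3r$. Let $A_1,A_2$ be sets of $n/3$ vertices, each spanning a $K_{\ell+1}$-free graph with $\alpha_\ell\le\alpha n/3$, and let $M$ be a clique on $n/3-1$ vertices. Join $A_1,A_2,M$ completely to one another and add a vertex $v$ with neighborhood $A_1\cup A_2$. Then $\delta(G)\ge\frac23n$ and $\alpha_\ell(G)\le\frac23\alpha n+\ell\le\alpha n$. Cliques in $A_1\cup A_2$ have at most $2\ell$ vertices, so $v$ lies in no $K_{2\ell+2}$. But $\max\{\frac{r-\ell}r,\frac12\}=\frac{\ell+2}{2\ell+2}<\frac23$; for $\ell=3$, $r=8$ this reads $\frac58<\frac23$.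
\end{example}

A vertex $v$ lies in a $K_r$ if and only if its neighborhood $N(v)$ contains a $K_{r-1}$. The edge density that forces a clique in a graph with small $\alpha_\ell$ is measured by the Ramsey--Tur\'an density. Let $\mathrm{RT}_\ell(n,K_s,f(n))$ be the maximum number of edges of an $n$-vertex $K_s$-free graph $G$ with $\alpha_\ell(G)\le f(n)$, and put
\[
\varrho_\ell(s):=\lim_{\alpha\to0}\lim_{n\to\infty}\frac{\mathrm{RT}_\ell(n,K_s,\alpha n)}{\binom n2}.
\]
We read the inner limit as a limit superior; this changes nothing when the limit exists, and it is all that the proofs use. The outer limit exists because $\mathrm{RT}_\ell(n,K_s,\alpha n)$ is non-decreasing in $\alpha$. For $s\le\ell$ a $K_s$-free graph has $\alpha_\ell(G)=n$, so the quantity is undefined, and we set $\varrho_\ell(s)=0$. Two values show the range. We have $\varrho_\ell(\ell+1)=0$, since in a $K_{\ell+1}$-free graph every neighborhood is $K_\ell$-free and hence has at most $\alpha n$ vertices. And $\varrho_\ell(2\ell+1)\ge\frac12$, by the graph on $A_1\cup A_2$ in Example~\ref{ex:cover}.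

How dense is a neighborhood? Let $\delta=\delta(G)/n>0$ and $N=N(v)$. A vertex $x\in N$ has at most $(1-\delta)n$ non-neighbors, counting itself, so it has at least $|N|-(1-\delta)n$ neighbors in $N$. As $|N|\ge\delta n$,
\begin{equation}\label{eq:nbhd}
2e(G[N])\ \ge\ |N|^2\Bigl(1-\frac{(1-\delta)n}{|N|}\Bigr)\ \ge\ \Bigl(2-\frac1\delta\Bigr)|N|^2 .
\end{equation}
So $N(v)$ is forced to contain $K_{r-1}$ once $2-\frac1\delta>\varrho_\ell(r-1)$, that is, once $\delta>\frac1{2-\varrho_\ell(r-1)}$. This value is at least $\frac12$, so it also rules out Example~\ref{ex:div}. The natural guess is that space and covering are the only obstructions left, and this is the question posed in \cite{HHWY}: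

\begin{quote}
\emph{Is it true that for all $r\ge\ell\ge2$ and $\mu>0$ there is $\alpha>0$ such that, for all sufficiently large $n\in r\mathbb N$, every $n$-vertex graph $G$ with $\delta(G)\ge\max\{\frac{r-\ell}r+\mu,\frac1{2-\varrho_\ell(r-1)}+\mu\}n$ and $\alpha_\ell(G)\le\alpha n$ has a $K_r$-factor?}
\end{quote}

\subsection{Results}

Throughout, $\varrho:=\varrho_\ell(r-1)$; in particular $\varrho=0$ if $r\le\ell+1$. The answer to the question is yes.

\begin{theorem}\label{thm:main}
For all $r\ge\ell\ge2$ and $\mu>0$ there are $\alpha>0$ and $n_0$ such that every graph $G$ on $n\ge n_0$ vertices, $n\in r\mathbb N$, with $\delta(G)\ge\max\{\frac{r-\ell}r+\mu,\frac1{2-\varrho}+\mu\}n$ and $\alpha_\ell(G)\le\alpha n$ has a $K_r$-factor.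
\end{theorem}

The term $\frac1{2-\varrho}$ serves only to make neighborhoods dense, and we prove the stronger statement in which this density is assumed directly.

\begin{theorem}\label{thm:local}
For all $r\ge\ell\ge2$ and $\mu>0$ there are $\alpha>0$ and $n_0$ such that a graph $G$ on $n\ge n_0$ vertices, $n\in r\mathbb N$, has a $K_r$-factor if
\begin{enumerate}
\item[(D)] $\delta(G)\ge\bigl(\max\{\frac12,\frac{r-\ell}r\}+\mu\bigr)n$ and $\alpha_\ell(G)\le\alpha n$, and
\item[(N)] in case $r\ge\ell+2$, we have $2e(G[N(v)])\ge(\varrho+\mu)|N(v)|^2$ for every $v\in V(G)$.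
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:local}]
Put $\delta=\delta(G)/n<1$ and $\delta_0=\frac1{2-\varrho}\ge\frac12$. Condition (D) holds since $\delta_0\ge\frac12$. Since $\delta_0+\mu\le\delta<1$,
\[
2-\frac1\delta-\varrho=\frac1{\delta_0}-\frac1\delta\ge\frac1{\delta_0}-\frac1{\delta_0+\mu}=\frac\mu{\delta_0(\delta_0+\mu)}\ge\mu ,
\]
and (N) follows from \eqref{eq:nbhd}.
\end{proof}

If a few vertices may stay uncovered, only the space obstruction matters.

\begin{theorem}\label{thm:almost}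
For all $r\ge\ell\ge2$ and $\mu,\eta>0$ there are $\alpha>0$ and $n_0$ such that every graph $G$ on $n\ge n_0$ vertices with $\delta(G)\ge(\frac{r-\ell}r+\mu)n$ and $\alpha_\ell(G)\le\alpha n$ has a $K_r$-tiling covering at least $(1-\eta)n$ vertices.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $r\ge\ell\ge2$. For all $\varepsilon,\alpha>0$ there are infinitely many $n\in r\mathbb N$ for which some $n$-vertex graph $G$ with $\delta(G)\ge\bigl(\max\{\frac{r-\ell}r,\frac1{2-\varrho}\}-\varepsilon\bigr)n$ and $\alpha_\ell(G)\le\alpha n$ has no $K_r$-factor. For $r>\ell$ the constant $\frac{r-\ell}r$ in Theorem~\ref{thm:almost} is also optimal: for $0<\nu<\frac{r-\ell}r$, $\alpha>0$ and large $n$ there is an $n$-vertex graph $G$ with $\delta(G)\ge(\frac{r-\ell}r-\nu)n-1$ and $\alpha_\ell(G)\le\alpha n$ in which every $K_r$-tiling misses at least $\nu n$ vertices.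
\end{theorem}

Thus $\max\{\frac{r-\ell}r,\frac1{2-\varrho_\ell(r-1)}\}$ is the asymptotic minimum degree threshold for every pair $(r,\ell)$. For $\ell\le r\le\ell+2$ it equals $\frac12$, since $\varrho=0$ and $\frac{r-\ell}r\le\frac2{\ell+2}\le\frac12$.

\subsection{The method}

Theorem~\ref{thm:local} is proved by absorption. We find a small set $A\subseteq V(G)$ such that $G[A\cup U]$ has a $K_r$-factor for every much smaller set $U$ with $r\mid|A|+|U|$, tile almost all of $G-A$ by Theorem~\ref{thm:almost}, and let $A$ absorb the rest.

The difficulty in both halves is that copies of $K_r$ can be scarce. Let $\ell=r=4$ and join three $K_5$-free graphs on $n/3$ vertices with $\alpha_4\le\alpha n/3$ completely. Then $\delta(G)\ge\frac23n$, above the threshold $\frac12n$. But degrees inside the parts are at most $\alpha n/3$ and every $K_4$ has an edge inside a part, so there are at most $\alpha n^4$ copies of $K_4$. Arguments that need a positive proportion of all $r$-sets to be cliques are therefore not available. What is available is that the structures we need survive the deletion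 of any small linear set of vertices, and even of a linear number of edges; every step below is built on this.

After the constructions (Section~\ref{sec:sharp}) and the elementary device that converts degrees into cliques (Section~\ref{sec:trace}), Section~\ref{sec:almost} proves Theorem~\ref{thm:almost}. Sections~\ref{sec:cross} and~\ref{sec:reach} show that any two vertices of $G$ can be exchanged by a gadget of bounded size, and Section~\ref{sec:absorb} assembles these gadgets into the set $A$. Condition (N) is used only in Lemma~\ref{lem:profile}. The bound $\frac{r-\ell}r$ is used in Theorem~\ref{thm:almost} and Lemma~\ref{lem:cross}. The bound $\frac12$ is used in Lemma~\ref{lem:cross} and in the case $r\le\ell+1$ of Proposition~\ref{prop:reach} (and in Lemma~\ref{lem:profile}, to make neighborhoods of linear size). Divisibility of $n$ is used in the last lines.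

\medskip\noindent\textbf{Conventions.} Decreasing $\mu$ weakens the hypotheses and decreasing $\eta$ strengthens the conclusions, so we assume $0<\mu,\eta<1$. ``For $n$ large'' means large in terms of all constants fixed before. An \emph{$s$-clique} is the vertex set of a copy of $K_s$. We write $A\cup v$ for $A\cup\{v\}$. We use Tur\'an's theorem in the form: a graph with $s$ vertices and $e$ edges has an independent set of size at least $s^2/(s+2e)$. Applied to the complement, it says that a $K_s$-free graph on $N$ vertices has at most $(1-\frac1{s-1})N^2/2$ edges; hence $\varrho<1$.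

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The last assertion is Example~\ref{ex:space} with $a=\lceil(\frac\ell r+\nu)n\rceil$. For the first it suffices to treat the two terms of the maximum separately. For $r>\ell$, Example~\ref{ex:space} with $a=\ell n/r+1$ has $\delta(G)\ge\frac{r-\ell}rn-1$ and no $K_r$-factor; for $r=\ell$ the term $\frac{r-\ell}r$ is $0$ and is never the maximum. If $\varrho=0$, the second term is $\frac12$ and Example~\ref{ex:div} applies.

Let $\varrho>0$, so $r\ge\ell+2$. We imitate Example~\ref{ex:cover}, with a near-extremal Ramsey--Tur\'an graph as the neighborhood of $v$. Such a graph has many edges but perhaps small minimum degree, which we repair first. Let $0<\varepsilon'<\varrho/2$ with $\varepsilon'\le\varepsilon/4$, put $c=\sqrt{\varepsilon'/2}$ and $\alpha'=c\alpha/2$. By monotonicity in $\alpha$, the limit superior of $\mathrm{RT}_\ell(N,K_{r-1},\alpha'N)/\binom N2$ is at least $\varrho$. So there are arbitrarily large $N$ and $K_{r-1}$-free $N$-vertex graphs $F$ with $\alpha_\ell(F)\le\alpha'N$ and $e(F)\ge(\varrho-\varepsilon')\binom N2$.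 As long as possible, delete a vertex whose degree is below $\varrho-2\varepsilon'$ times the current number of vertices. At most $(\varrho-2\varepsilon')\binom{N+1}2$ edges are removed, so the final graph $F'$ has at least $\varepsilon'\binom N2-N\ge\varepsilon'N^2/4$ edges for $N$ large. Its order $N'$ satisfies $N'^2/2\ge\varepsilon'N^2/4$, that is, $N'\ge cN$. Hence $F'$ is $K_{r-1}$-free, $\delta(F')\ge(\varrho-2\varepsilon')N'$ and $\alpha_\ell(F')\le\alpha'N\le\frac\alpha2N'$.

Let $n$ be the least multiple of $r$ with $n\ge(2-\varrho)N'$. Then $\frac{n-r}{2-\varrho}\le N'\le\frac n{2-\varrho}$, and $n\ge N'+1$ for $N$ large because $\varrho<1$. Let $G$ consist of $F'$, a clique $M$ on $n-1-N'$ vertices joined completely to $V(F')$, and a vertex $v$ with $N(v)=V(F')$. Since $N(v)$ is $K_{r-1}$-free, $v$ lies in no $K_r$, so $G$ has no $K_r$-factor. Also $\alpha_\ell(G)\le\alpha_\ell(F')+(\ell-1)+1\le\alpha n$. The vertex $v$ has degree $N'\ge\frac{n-r}{2-\varrho}$, vertices of $M$ have degree $n-2$, and a vertex of $F'$ has degree at least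
\[
(\varrho-2\varepsilon')N'+(n-1-N')\ \ge\ n-1-\frac{(1-\varrho)n}{2-\varrho}-2\varepsilon'n\ =\ \frac n{2-\varrho}-2\varepsilon'n-1 .
\]
So $\delta(G)\ge(\frac1{2-\varrho}-\varepsilon)n$ for $N$ large, and $n\to\infty$ with $N$.
\end{proof}

\section{Traces on a clique}\label{sec:trace}

The assumption on $\alpha_\ell$ is mostly used in one way: a set $T$ of bounded size has boundedly many subsets, so among many vertices many have the same neighborhood in $T$, and these contain a $K_\ell$.

\begin{lemma}\label{lem:trace}
Let $H$ be a graph and $a\ge0$ a real number such that every set of more than $a$ vertices of $H$ contains an $\ell$-clique. Let $T,X\subseteq V(H)$ with $|X|>2^{|T|}a$. Then there are $T'\subseteq T$ and an $\ell$-clique $L\subseteq X$ with $N_H(x)\cap T=T'$ for all $x\in L$. The sets $L$ and $T'$ are disjoint and completely joined; if $T$ is a clique, then $L\cup T'$ is a clique with $\ell+|T'|$ vertices.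
\end{lemma}

\begin{proof}
More than $a$ vertices $x\in X$ have the same trace $T'=N_H(x)\cap T$, and they contain an $\ell$-clique $L$. No $x\in L$ lies in $T'$, since $x\notin N_H(x)$.
\end{proof}

The set $X$ will come from averaging. Let $u_x\ge0$ be weights on a finite set $Y$, write $u(S)=\sum_{x\in S}u_x$, and let $f$ be an integer-valued function on $Y$ with $f\le j+\ell$, where $j$ is an integer. Then
\begin{equation}\label{eq:avg}
\sum_{x\in Y}u_xf(x)\ge(j+\epsilon)\,u(Y)\quad\text{implies}\quad u(\{x:f(x)\ge j+1\})\ge\frac\epsilon\ell\,u(Y),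
\end{equation}
because the sum is at most $j\,u(Y)+\ell\,u(\{x:f(x)\ge j+1\})$.

To see how the constant $\frac{r-\ell}r$ enters, let $\delta(G)\ge(\frac{r-\ell}r+\mu)n$ and $\alpha_\ell(G)\le\alpha n$ with $\alpha<2^{-r}\mu/\ell$. We claim that $G$ contains $K_{r+1}$. Otherwise a maximum clique $T$ has $t\le r$ vertices, and $\sum_x|N(x)\cap T|\ge t(1-\frac\ell r+\mu)n\ge(t-\ell+\mu)n$. By \eqref{eq:avg}, at least $\mu n/\ell$ vertices have $t-\ell+1$ or more neighbors in $T$, and Lemma~\ref{lem:trace} gives a clique with at least $t+1$ vertices: we lose at most $\ell-1$ vertices of $T$ and gain $\ell$. The next two sections contain weighted and localized versions of this argument.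

\section{Almost perfect tilings}\label{sec:almost}

\subsection{Triangles, and why fractional tilings are needed}

Take $\ell=2$, $r=3$, so $\delta(G)\ge(\frac13+\mu)n$ and independent sets have at most $\alpha n$ vertices, with $\alpha\le\mu/3$. Let $\mathcal T$ be a largest triangle tiling and suppose that the set $U$ of uncovered vertices has at least $\eta n$ elements. The graph $G[U]$ is triangle-free, so its neighborhoods are independent, and every vertex of $U$ has at least $(\frac13+\mu-\alpha)n$ neighbors on the at most $n/3$ triangles of $\mathcal T$. Hence some $T\in\mathcal T$ receives at least $(1+2\mu)|U|$ edges from $U$. By \eqref{eq:avg}, at least $\mu|U|$ vertices of $U$ have two or more neighbors in $T$, so at least $\mu\eta n/3$ of them are adjacent to the same two vertices $a,b\in T$. If $\mu\eta n/3>\alpha n+2$, these vertices span two disjoint edges $xy$ and $x'y'$, and replacing $T$ by $xya$ and $x'y'b$ enlarges $\mathcal T$.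

For $\ell=2$, $r=4$ the analogous count aims at a clique $T=abcd$ of the tiling and many uncovered vertices adjacent to $a,b,c$. An edge among them together with two of $a,b,c$ is a $K_4$, but no two such copies are disjoint, and the tiling does not grow. It grows fractionally: for disjoint edges $e_1,e_2,e_3$ among these vertices, give weight $\frac12$ to each of $e_1\cup ab$, $e_2\cup ac$, $e_3\cup bc$. Each of $a,b,c$ carries total weight $1$, and the weight $1$ of $T$ has been replaced by $\frac32$.

So we work with fractional tilings. A \emph{fractional matching} of a hypergraph $H$ is a function $z\ge0$ on its edges with $\sum_{T\ni v}z_T\le1$ for every vertex $v$, and a \emph{fractional $K_r$-tiling} of $G$ is a fractional matching of the hypergraph of $r$-cliques of $G$. The \emph{pair weight} of distinct vertices $u,v$ is $\sum_{T\supseteq\{u,v\}}z_T$. An arbitrary fractional tiling cannot be rounded: in a disjoint union of copies of $K_4$, weight $\frac13$ on every triangle covers each vertex fully, while triangle tilings cover only three quarters of the vertices. Here adjacent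 pairs have weight $\frac23$. We show that rounding is possible when all pair weights are small (Lemma~\ref{lem:round}), and that small pair weights can be imposed at no cost (Proposition~\ref{prop:frac}).

\subsection{Rounding}

The \emph{degree} of a vertex of a hypergraph is the number of edges containing it, the \emph{codegree} of two distinct vertices is the number of edges containing both, and a \emph{cover} is a set of edges whose union is the vertex set.

\begin{theorem}[Pippenger; {\cite[Theorem~4.7.1]{AS}}]\label{thm:pipp}
For $r\ge2$, $k\ge1$ and $a>0$ there are $\gamma>0$ and $d_0$ such that the following holds for $n\ge D\ge d_0$. Let $H$ be an $r$-uniform hypergraph on $n$ vertices, all of positive degree, such that all but at most $\gamma n$ vertices have degree $(1\pm\gamma)D$, all degrees are less than $kD$, and all codegrees are less than $\gamma D$. Then $H$ has a cover with at most $(1+a)n/r$ edges.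
\end{theorem}

Decreasing $\gamma$ strengthens the hypotheses, so we may take $\gamma\le\frac12$.

\begin{lemma}\label{lem:round}
For $r\ge2$ and $\eta\in(0,1)$ there are $\eta',\kappa\in(0,1)$ and $n_0$ such that the following holds. If an $r$-uniform hypergraph $H$ on $n\ge n_0$ vertices has a fractional matching $z$ with $\sum_Tz_T\ge(1-\eta')n/r$ and all pair weights at most $\kappa$, then $H$ has a matching covering at least $(1-\eta)n$ vertices.
\end{lemma}

\begin{proof}
We sample edges with probabilities proportional to $z$, so that most degrees are close to a large constant $M$ while codegrees have mean far below $1$, and then clean up. Let $\gamma\le\frac12$ and $d_0$ be given by Theorem~\ref{thm:pipp} for $k=2$ and $a=\eta/(2r)$. Choose $\sigma>0$ with $3\sigma+20r\sqrt\sigma/\gamma\le\min\{\gamma,\eta\}/2$, put $\eta'=\gamma\sigma/12$, and choose $\kappa<1$ such that $M:=\kappa^{-1/2}$ is an integer with $M\ge d_0$, $\gamma M\ge4$, $16/(\gamma^2M)\le\sigma/3$ and $r\kappa\le\sigma/3$. Every edge contains a pair, so $z_T\le\kappa$ and $Mz_T\le1$. Keep each edge $T$ independently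 with probability $Mz_T$, and let $d(v)$ and $d(u,v)$ be the degrees and codegrees of the sample.

Put $u_v=1-\sum_{T\ni v}z_T\ge0$; then $\sum_vu_v=n-r\sum_Tz_T\le\eta'n$. The degree $d(v)$ is a sum of independent indicators with mean $m_v=M(1-u_v)\le M$, so its variance is at most $M$ and $\mathbb E\,d(v)^2\le2M^2$. Call $v$ \emph{bad} if $u_v>\gamma/4$, or $|d(v)-m_v|>\gamma M/4$, or $d(u,v)\ge\gamma M$ for some $u$; otherwise $v$ is \emph{good}. At most $4\eta'n/\gamma=\sigma n/3$ vertices have $u_v>\gamma/4$. The second event has probability at most $16/(\gamma^2M)\le\sigma/3$ by Chebyshev's inequality. For the third, $d(u,v)$ is a sum of independent indicators with mean $\lambda_{uv}\le M\kappa=\kappa^{1/2}$. The union bound over $j$-sets of these indicators gives $\mathbb P(d(u,v)\ge j)\le\lambda_{uv}^j$, which for $j=\lceil\gamma M\rceil\ge4$ is at most $\lambda_{uv}\kappa^{3/2}$. Since $\sum_u\lambda_{uv}=(r-1)m_v\le r\kappa^{-1/2}$, the third event has probability at most $r\kappa\le\sigma/3$. Altogether $\sum_v\mathbb P(v\text{ bad})\le\sigma n$.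

The edges at bad vertices will be deleted, so we bound their number as well. By the Cauchy--Schwarz inequality, applied to each expectation and then to the sum over $v$,
\[
\mathbb E\sum_{v\text{ bad}}d(v)\ \le\ \sum_v\sqrt{2M^2\,\mathbb P(v\text{ bad})}\ \le\ \sqrt2\,M\sqrt\sigma\,n .
\]
By Markov's inequality, since $\frac13+\frac{\sqrt2}5<1$, there is an outcome with at most $3\sigma n$ bad vertices and $\sum_{v\text{ bad}}d(v)\le5M\sqrt\sigma n$.

Delete all edges meeting bad vertices, then the bad vertices, then the vertices of degree $0$. The deleted edges have at most $5rM\sqrt\sigma n$ incidences, so at most $20r\sqrt\sigma n/\gamma$ good vertices lose more than $\gamma M/4$ edges. Every other good vertex keeps a degree between $(1-\frac{3\gamma}4)M>0$ and $(1+\frac\gamma4)M$. So $n'\ge(1-\frac\eta2)n$ vertices remain, at most $\frac\gamma2n\le\gamma n'$ of them have degree outside $(1\pm\gamma)M$, all degrees are below $2M$, and all codegrees are below $\gamma M$. For $n$ large $n'\ge M$, and Theorem~\ref{thm:pipp} with $D=M$ gives a cover with at most $(1+a)n'/r$ edges; being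 a cover, it has at least $n'/r$ edges. If $v$ is covered $k_v\ge1$ times, then $\sum_v(k_v-1)\le an'$. Removing, for each $v$, all but one of the edges at $v$ deletes at most $an'$ edges and leaves a matching, which covers at least $(1-ra)n'\ge(1-\frac\eta2)^2n\ge(1-\eta)n$ vertices.
\end{proof}

\subsection{Fractional tilings with small pair weights}

\begin{proposition}\label{prop:frac}
For $r>\ell\ge2$ and $\mu,\eta,\kappa\in(0,1)$ there are $\alpha>0$ and $n_0$ such that every graph $G$ on $n\ge n_0$ vertices with $\delta(G)\ge(\frac{r-\ell}r+\mu)n$ and $\alpha_\ell(G)\le\alpha n$ has a fractional $K_r$-tiling of total weight at least $(1-\eta)n/r$ with all pair weights at most $\kappa$.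
\end{proposition}

For $r>\ell$, Theorem~\ref{thm:almost} follows by applying Proposition~\ref{prop:frac} with the constants $\eta',\kappa$ of Lemma~\ref{lem:round}, and then Lemma~\ref{lem:round} to the hypergraph of $r$-cliques. For $r=\ell$, take $\alpha\le\eta$ and pick disjoint $\ell$-cliques greedily until at most $\alpha n$ vertices remain.

We recall linear programming duality. If the program $\max\{\sum_jz_j:Az\le b,\ z\ge0\}$ is feasible and bounded, then its dual $\min\{b\cdot y:A^{\top}y\ge\mathbf 1,\ y\ge0\}$ has the same optimal value. For optimal $z$ and $y$, \emph{complementary slackness} holds: $y_i=0$ if the $i$-th constraint is strict at $z$, and the $j$-th dual constraint is an equality if $z_j>0$.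

In the dual, the exchange for $T=abcd$ above takes a simple form. Without pair constraints the dual assigns weights $w$ to vertices, with $w(T)=1$ and $w=0$ on vertices that are not fully covered; the cliques $e_1\cup ab$, $e_2\cup ac$, $e_3\cup bc$ force $w_a+w_b$, $w_a+w_c$, $w_b+w_c\ge1$, so $w(T)\ge\frac32$. Pair constraints add dual weights $y$ on edges. The point is that their total is linear in $n$, so only linearly many edges carry substantial weight, and deleting these edges keeps $\alpha_\ell$ small.

\begin{proof}[Proof of Proposition~\ref{prop:frac}]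
Write $\lambda=\frac{r-\ell}r$; since $\delta(G)<n$ we have $\lambda+\mu<1$. Set
\[
\tau=r^{-3},\qquad K=\frac1{r\kappa\tau},\qquad\omega=\frac{\sqrt\mu\,\eta}4,\qquad\gamma=2^{-r}\min\Bigl\{\frac{\mu\omega}{8r},\frac{\mu\eta}2\Bigr\},\qquad\alpha<\frac{\gamma^2}{1+2K}.
\]
Consider the program with a variable $z_T\ge0$ for each $r$-clique $T$ of $G$: maximize $\sum_Tz_T$ subject to $\sum_{T\ni v}z_T\le1$ for $v\in V=V(G)$ and $\sum_{T\supseteq\{u,v\}}z_T\le\kappa$ for $uv\in E=E(G)$. It is feasible and bounded by $n/r$. The dual is: minimize $\sum_vw_v+\kappa\sum_{uv\in E}y_{uv}$ subject to $w,y\ge0$ and $w(T)+y(T)\ge1$ for all $r$-cliques $T$, where for a clique $S$ we write $w(S)=\sum_{v\in S}w_v$ and $y(S)$ for the sum of $y$ over the edges inside $S$. Let $z$ and $(w,y)$ be optimal and suppose that $\zeta:=\sum_Tz_T<(1-\eta)n/r$. Put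
\[
u_v=1-\sum_{T\ni v}z_T\in[0,1],\qquad U=\{v:u_v>0\},\qquad M=u(V)=n-r\zeta>\eta n .
\]
The weight $u$ on $U$ plays the role of the uncovered set. As $u\le1$, every set $S$ has $|S|\ge u(S)$. By complementary slackness, $w=0$ on $U$, and $w(T)+y(T)=1$ whenever $z_T>0$.

\emph{Step 1: deleting heavy edges.} By duality $\kappa\sum_Ey_{uv}\le\zeta\le n/r$, so at most $Kn$ edges have $y_{uv}>\tau$. Let $G'$ be $G$ without these edges and let $N'$ denote neighborhoods in $G'$. Then:
\begin{enumerate}
\item[(a)] every set $S$ of more than $\gamma n$ vertices contains an $\ell$-clique of $G'$;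
\item[(b)] $G'[U]$ is $K_r$-free.
\end{enumerate}
For (a), Tur\'an's theorem applied to the graph of deleted edges on $S$ gives $I\subseteq S$ spanning no deleted edge with $|I|\ge|S|^2/(|S|+2Kn)\ge\gamma^2n/(1+2K)>\alpha n$, and $G'[I]=G[I]$ contains an $\ell$-clique. For (b), an $r$-clique $T$ of $G'[U]$ would have $w(T)=0$ and $y(T)\le\binom r2\tau<1$, violating a dual constraint.

\emph{Step 2: the uncovered weight spans few edges.} In the triangle case $G[U]$ had tiny degrees. In general a $K_r$-free set can be dense, but we claim that its weighted density is essentially at most $\lambda$: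
\begin{equation}\label{eq:sigma}
\Sigma:=\sum_{v}\sum_{x\in N'(v)}u_vu_x\ \le\ \Bigl(\lambda+\frac\mu4\Bigr)M^2 .
\end{equation}
Suppose not. We pass to a subset of large weighted minimum degree and run the argument of Section~\ref{sec:trace} there. Put $\varphi=\lambda+\frac\mu8<1$. Starting from $U_0=U$, as long as the current set $U_i$ has a vertex $v$ with $u(U_i\cap N'(v))<\varphi\,u(U_i)$, delete it to obtain $U_{i+1}$. This lowers the double sum, taken over the current set, by at most
\[
2\varphi\,u_v\,u(U_i)=\varphi\bigl(u(U_i)^2-u(U_{i+1})^2+u_v^2\bigr),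
\]
so in total by at most $\varphi(M^2+M)$, using $u_v^2\le u_v$. The double sum over the final set $U^*$ is at most $u(U^*)^2$. Hence $u(U^*)^2\ge\frac\mu8M^2-M\ge\frac\mu{16}M^2$ for $n$ large, that is, $u(U^*)\ge\omega n$, and $u(U^*\cap N'(v))\ge\varphi\,u(U^*)$ for all $v\in U^*$.

Let $T$ be a maximum clique of $G'[U^*]$ and $t=|T|$. Since $|U^*|\ge\omega n>\gamma n$, (a) and (b) give $\ell\le t\le r-1$. Counting weighted edges between $T$ and $U^*$,
\[
\sum_{x\in U^*}u_x|N'(x)\cap T|=\sum_{v\in T}u(U^*\cap N'(v))\ge t\varphi\,u(U^*)\ge\Bigl(t-\ell+\frac\mu8\Bigr)u(U^*).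
\]
By \eqref{eq:avg}, the set $X$ of $x\in U^*$ with $|N'(x)\cap T|\ge t-\ell+1$ has $|X|\ge\frac\mu{8\ell}u(U^*)\ge\frac{\mu\omega}{8r}n>2^t\gamma n$. Lemma~\ref{lem:trace} in $G'$ gives a clique of $G'[U^*]$ with at least $t+1$ vertices, a contradiction. This proves \eqref{eq:sigma}.

\emph{Step 3: a clique of the tiling that sees much of $U$.} The deleted edges lower $\sum_vu_v\deg(v)$ by at most $2Kn$, so for $n$ large
\[
\sum_vu_v\deg_{G'}(v)\ge M(\lambda+\mu)n-2Kn\ge M\Bigl(\lambda+\frac{3\mu}4\Bigr)n .
\]
Writing $1=u_x+\sum_{T\ni x}z_T$ for each neighbor $x$ of $v$, the left side equals $\Sigma+\sum_Tz_T\sum_vu_v|N'(v)\cap T|$. By \eqref{eq:sigma}, $M\le n$ and $r\zeta=n-M\le n$,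
\[
\sum_Tz_T\sum_vu_v|N'(v)\cap T|\ \ge\ \lambda M(n-M)+\frac\mu2Mn\ \ge\ \zeta M\Bigl(r-\ell+\frac{r\mu}2\Bigr).
\]
The middle expression is positive, so $\zeta>0$, and there is an $r$-clique $T$ with $z_T>0$ and $\sum_vu_v|N'(v)\cap T|\ge(r-\ell+\frac{r\mu}2)M$. By \eqref{eq:avg}, the set $X$ of $v\in U$ with $|N'(v)\cap T|\ge r-\ell+1$ has $|X|\ge\frac{r\mu}{2\ell}M>\frac{\mu\eta}2n\ge2^r\gamma n$. Lemma~\ref{lem:trace} in $G'$ gives $T'\subseteq T$ with $|T'|\ge r-\ell+1$ and an $\ell$-clique $L\subseteq U$ of $G'$ that is disjoint from $T'$ and completely joined to $T'$ in $G'$.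

\emph{Step 4: the contradiction.} Let $T''\subseteq T'$ with $|T''|=r-\ell$. Then $L\cup T''$ is an $r$-clique of $G$ with $w(L)=0$, and its edges not inside $T''$ belong to $G'$ and have $y\le\tau$. The dual constraint gives $w(T'')+y(T'')\ge1-\binom r2\tau$. So $T''$ carries almost all of the weight $w(T)+y(T)=1$. Because $T'$ has one vertex to spare, for every $a\in T$ we can choose $T''\subseteq T'\setminus\{a\}$, and then
\[
w_a+\sum_{b\in T\setminus\{a\}}y_{ab}\ \le\ w(T)+y(T)-w(T'')-y(T'')\ \le\ \binom r2\tau .
\]
Summing over $a\in T$ gives $1=w(T)+y(T)\le w(T)+2y(T)\le r\binom r2\tau<1$.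
\end{proof}

\section{Copies of $K_{r+1}$ across a partition}\label{sec:cross}

If $a,b$ are vertices of an $(r+1)$-clique and $D$ is the set of its other $r-1$ vertices, then both $D\cup a$ and $D\cup b$ are $r$-cliques: in a tiling, $a$ and $b$ can be exchanged. To exchange vertices between any two large parts of $G$ we need $(r+1)$-cliques across every partition into large parts.

\begin{lemma}\label{lem:cross}
For $r\ge\ell\ge2$ and $\mu,\xi>0$ there is $\alpha>0$ such that the following holds. Let $H$ be a graph on $N$ vertices with $\delta(H)\ge(\max\{\frac12,\frac{r-\ell}r\}+\mu)N$ and $\alpha_\ell(H)\le\alpha N$, and let $V(H)=Y\cup Z$ be a partition with $\xi N\le|Y|\le N/2$. Then some $(r+1)$-clique of $H$ meets both $Y$ and $Z$.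
\end{lemma}

Each hypothesis is needed. Two disjoint cliques show it for $\frac12$. If $r=k\ell$, the complete join of $k$ graphs from Theorem~\ref{thm:ER} on $N/k$ vertices has minimum degree at least $\frac{r-\ell}rN$ and no $K_{r+1}$ at all. In Example~\ref{ex:cover} the part $Y=\{v\}$ meets no $K_{r+1}$.

\begin{proof}
Let $s=\lceil2r/\mu\rceil+1>r$, $\nu=\frac\mu{r+1}$, $\theta=\frac\nu{\ell2^\ell}$, $\gamma_q=\xi\theta^q$, and $\alpha<\min\{\frac\mu{4s2^s},\,2^{-r}\nu,\,\gamma_{r-\ell+1}\}$. Let $\delta_0=\delta(H)/N$, and suppose that no $(r+1)$-clique meets both $Y$ and $Z$. We show that $Y$ contains no $r$-clique, and then that some $(r+1)$-clique meets $Y$. Such a clique must lie inside $Y$, which is a contradiction.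

\emph{Step 1: $H[Y]$ is $K_r$-free.} Suppose not. Cliques in $Y$ may be huge, while Lemma~\ref{lem:trace} needs a bounded $T$; so let $T$ be a largest clique in $Y$ among those with at most $s$ vertices, and $t=|T|\ge r$. At most $2^s\alpha N$ vertices of $Z$ have $r-\ell+1$ or more neighbors in $T$. Otherwise Lemma~\ref{lem:trace} gives an $\ell$-clique in $Z$ joined to $r-\ell+1\ge1$ vertices of $T$, and together they form an $(r+1)$-clique meeting $Y$ and $Z$.

If $t=s$, we use that $Y$ is too small to hold all neighbors of $T$. Bounding $|N(x)\cap T|$ by $t$ for $x\in Y$ and for the exceptional vertices of $Z$, and by $r-\ell$ otherwise,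
\[
t\Bigl(\frac12+\mu\Bigr)N\le\sum_x|N(x)\cap T|\le t\frac N2+(r-\ell)N+t2^s\alpha N .
\]
As $2^s\alpha\le\mu/2$, this gives $t\le2(r-\ell)/\mu<s$, a contradiction.

If $t<s$, then $T$ is a maximum clique of $H[Y]$. So at most $2^s\alpha N$ vertices of $Y$ have $t-\ell+1$ or more neighbors in $T$, for otherwise Lemma~\ref{lem:trace} gives a larger clique in $Y$. With $y=|Y|/N\le\frac12$ the same count gives $t\delta_0\le y(t-\ell)+(1-y)(r-\ell)+2t2^s\alpha$, that is,
\[
t(\delta_0-y)\le r(1-y)-\ell+2t2^s\alpha\le r(1-y)-\ell+\frac\mu2 .
\]
Since $\delta_0-y\ge\mu>0$ and $t\ge r$, the left side is at least $r(\delta_0-y)$. Hence $r\delta_0\le r-\ell+\frac\mu2$, contradicting $r\delta_0\ge r-\ell+r\mu$.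

\emph{Step 2: some $(r+1)$-clique meets $Y$.} The exchange argument of Section~\ref{sec:trace} produces an $(r+1)$-clique but does not control where it lies. So we reserve the last $\ell$ vertices for $Y$: we grow a clique $Q$ while keeping a linear number of common neighbors of $Q$ in $Y$. Let $N(Q)$ be the common neighborhood of $Q$, with $N(\emptyset)=V(H)$. Let $q\le r-\ell+1$ be maximal such that some $q$-clique $Q$ has $|N(Q)\cap Y|\ge\gamma_qN$; the empty clique qualifies for $q=0$. If $q=r-\ell+1$, then $N(Q)\cap Y$ has more than $\alpha N$ vertices, and an $\ell$-clique in it together with $Q$ is the required clique.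

Suppose $q\le r-\ell$. Put $Y_Q=N(Q)\cap Y$ and, for $x\in V(H)$,
\[
m(x)=|N(x)\cap Q|,\qquad d(x)=\frac{|N(x)\cap Y_Q|}{|Y_Q|}.
\]
The set $Y_Q$ stands for the $\ell$ reserved vertices, so $m(x)+\ell d(x)$ plays the role of the number of neighbors of $x$ in a clique with $q+\ell$ vertices. We claim that $m(x)+\ell d(x)\le q+\nu$ for all but at most $\nu N$ vertices $x$. Otherwise, as $\nu N>2^q\alpha N$, Lemma~\ref{lem:trace} gives $Q'\subseteq Q$ and an $\ell$-clique $L$ of exceptional vertices $x$ with $N(x)\cap Q=Q'$. Let $j=q-|Q'|\ge0$. Then $\ell d(x)>j+\nu$ for each $x\in L$, so $\sum_{x\in L}d(x)>j+\nu$; this sum is the average number of neighbors in $L$ of a vertex of $Y_Q$. By \eqref{eq:avg}, at least $\frac\nu\ell|Y_Q|$ vertices of $Y_Q$ have $j+1$ or more neighbors in $L$. Since $L$ has $2^\ell$ subsets, some $L'\subseteq L$ with $|L'|=j+1$ lies in the neighborhood of at least $\theta|Y_Q|$ vertices of $Y_Q$. Now $Q'\cup L'$ is a clique with $q+1\le r-\ell+1$ vertices and at least $\theta\gamma_qN=\gamma_{q+1}N$ common neighbors in $Y$, contradicting the maximality of $q$.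

Finally, $\sum_xm(x)\ge q\delta_0N$, and $\sum_xd(x)\ge\delta_0N$ because it is the average degree of a vertex of $Y_Q$. Summing the claim over $x$, with the bound $q+\ell\le r$ for exceptional $x$, gives $(q+\ell)\delta_0\le q+\nu+\nu r=q+\mu$. On the other hand
\[
(q+\ell)\delta_0\ge(q+\ell)\Bigl(1-\frac\ell r+\mu\Bigr)\ge q+\ell-\ell+\ell\mu>q+\mu ,
\]
a contradiction.
\end{proof}

\section{Reachability}\label{sec:reach}

In this section $r,\ell,\mu$ are fixed and $G$ is an $n$-vertex graph with vertex set $V$ satisfying (D) and (N) of Theorem~\ref{thm:local}.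

\begin{definition}
A \emph{connector} for distinct vertices $u,v$ is a set $C\subseteq V\setminus\{u,v\}$ such that both $G[C\cup u]$ and $G[C\cup v]$ have $K_r$-factors. The vertices $u,v$ are \emph{$(t,\beta)$-reachable} if for every $W\subseteq V$ with $|W|\le\beta n$ they have a connector $C$ with $C\cap W=\emptyset$ and $|C|\le rt-1$. A set is \emph{$(t,\beta)$-closed} if any two of its vertices are $(t,\beta)$-reachable.
\end{definition}

A connector lets a tiling cover $u$ in place of $v$, and the set $W$ lets us choose linearly many connectors disjointly. Increasing $t$ or decreasing $\beta$ preserves reachability. Below, the set to be avoided typically consists of at most $\beta n/2$ vertices together with boundedly many vertices chosen earlier, and so has at most $\beta n$ vertices for $n$ large.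

\begin{proposition}\label{prop:reach}
There are $t_*\in\mathbb N$ and $\beta_*,\alpha>0$, depending only on $r,\ell,\mu$, such that for $n$ large:
\begin{enumerate}
\item[(i)] $V$ is $(t_*,\beta_*)$-closed;
\item[(ii)] for every $v\in V$ and $W\subseteq V$ with $|W|\le\beta_*n$, the set $N(v)\setminus W$ contains an $(r-1)$-clique.
\end{enumerate}
\end{proposition}

The simplest connector is an $(r-1)$-clique in $N(u)\cap N(v)$. If $r\le\ell+1$ this always exists: $|N(u)\cap N(v)|\ge2\mu n$ for all $u,v$, equal or not, and after removing $|W|\le\mu n$ vertices at least $\mu n$ remain, which contain $K_\ell\supseteq K_{r-1}$ if $\alpha<\mu$. So the proposition holds with $t_*=1$ and $\beta_*=\mu$.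

From now on $r\ge\ell+2$, and the common neighborhood may be useless. For $\ell=2$, $r=4$, where the threshold is $\frac12$, let $A,B$ be disjoint cliques on $(\frac12-2\mu)n$ vertices with no edges between them, and join both completely to a triangle-free graph $C_0$ on $4\mu n$ vertices with independence number at most $\alpha n$. Then $\delta(G)\ge(\frac12+\mu)n$, but for $u\in A$, $v\in B$ the set $N(u)\cap N(v)=C_0$ has no triangle. Still, $u$ can be exchanged with any $z\in C_0$ by a triangle in $A$, and $z$ with $v$ by a triangle in $B$. The general proof has three stages: among boundedly many vertices two have a simplest connector (Lemma~\ref{lem:profile}); hence almost all of $V$ splits into boundedly many large closed sets (Lemma~\ref{lem:partition}); and these merge along the cliques of Lemma~\ref{lem:cross} (Lemma~\ref{lem:merge}).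

\subsection{Cliques in common neighborhoods}

For disjoint nonempty vertex sets $X,Y$ let $d(X,Y)=e(X,Y)/(|X||Y|)$. The pair $(X,Y)$ is \emph{$\varepsilon$-regular} if $|d(X',Y')-d(X,Y)|\le\varepsilon$ for all $X'\subseteq X$, $Y'\subseteq Y$ with $|X'|\ge\varepsilon|X|$, $|Y'|\ge\varepsilon|Y|$. Szemer\'edi's regularity lemma states that for every $\varepsilon>0$ there is $K_0$ such that every large graph has a vertex partition $V_0,V_1,\dots,V_k$ with $1/\varepsilon\le k\le K_0$, $|V_0|\le\varepsilon n$, $|V_1|=\dots=|V_k|$, in which all but at most $\varepsilon k^2$ pairs $(V_i,V_j)$, $1\le i<j\le k$, are $\varepsilon$-regular. The sets $V_1,\dots,V_k$ are called clusters.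

Condition (N) says that $N(v)$ is dense, but we need a dense set inside $N(u)\cap N(v)$. Regularity is used only to move density around: the density of $N(v)$ is witnessed by a bounded list of clusters with multiplicities, the \emph{profile} of $v$, and then \emph{any} choice of not too small subsets of these clusters, in the right proportions, is dense. The clique itself comes from the definition of $\varrho$. There are boundedly many profiles, and among many vertices with the same profile two have many common neighbors in all its clusters at once.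

\begin{lemma}\label{lem:profile}
There are $c\in\mathbb N$ and $\beta_1,\alpha>0$ such that for $n$ large:
\begin{enumerate}
\item[(i)] among any $c$ vertices, two are $(1,\beta_1)$-reachable;
\item[(ii)] for every $v\in V$ and $W\subseteq V$ with $|W|\le\beta_1n$, the set $N(v)\setminus W$ contains an $(r-1)$-clique.
\end{enumerate}
\end{lemma}

\begin{proof}
By the definition of $\varrho$ there are $\alpha_0>0$ and $n_1$ such that every graph $F$ on $N\ge n_1$ vertices with $\alpha_\ell(F)\le\alpha_0N$ and $2e(F)\ge(\varrho+\frac\mu8)N^2$ contains $K_{r-1}$. Put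
\[
d=\frac\mu{64},\quad h=\Bigl\lceil\frac8\mu\Bigr\rceil,\quad c_1=\lceil2d^{-h}\rceil,\quad p_1=\min\{d,c_1^{-2}\},\quad\varepsilon=\min\Bigl\{\frac d5,\frac\mu{16},\frac{p_1}{4h}\Bigr\},
\]
let $K_0$ be given by the regularity lemma, and put $c=c_1K_0^h$, $\beta_1=\frac{p_1}{8K_0}$, $\alpha=\alpha_0\beta_1$. Take a partition $V_0,\dots,V_k$ of $G$ as above, with cluster size $m$, so $\frac n{2K_0}\le m\le\frac nk$. Let $d_{ij}=d(V_i,V_j)$ if $i\ne j$ and the pair is $\varepsilon$-regular of density at least $d$, and $d_{ij}=0$ otherwise.

\emph{Profiles.} Fix $v$, let $a_j=|N(v)\cap V_j|/m$ and $J=\{j\ge1:a_j\ge d\}$. Call an edge of $G[N(v)]$ \emph{useful} if it joins $V_i$ and $V_j$ with $i,j\in J$ and $d_{ij}>0$. Of the other edges, at most $\varepsilon n^2$ meet $V_0$, at most $\frac{n^2}{2k}\le\frac\varepsilon2n^2$ lie inside clusters, at most $\varepsilon n^2$ lie in irregular pairs, at most $\frac d2n^2$ lie in pairs of density below $d$, and at most $dn^2$ meet one of the at most $dn$ vertices of $N(v)$ in clusters $V_j$ with $j\notin J$. As $\varepsilon\le d/5$ and $|N(v)|\ge n/2$,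 these are at most $2dn^2\le8d|N(v)|^2$ edges. For $i,j\in J$ with $d_{ij}>0$, regularity applies since $d\ge\varepsilon$, and there are at most $(d_{ij}+\varepsilon)a_ia_jm^2$ useful edges between $V_i$ and $V_j$. With (N) and $\sum_{j\in J}a_jm\le|N(v)|$,
\[
\sum_{i,j\in J}d_{ij}a_ia_jm^2\ \ge\ (\varrho+\mu-16d-\varepsilon)|N(v)|^2\ \ge\ \Bigl(\varrho+\frac\mu2\Bigr)|N(v)|^2\ \ge\ \Bigl(\varrho+\frac\mu2\Bigr)\Bigl(\sum_{j\in J}a_jm\Bigr)^2,
\]
the first sum being over ordered pairs. In particular $J\ne\emptyset$. Sample $j_1,\dots,j_h\in J$ independently with probabilities proportional to $a_j$. For $s\ne s'$ the expectation of $d_{j_sj_{s'}}$ is at least $\varrho+\frac\mu2$, so $\sum_{s\ne s'}d_{j_sj_{s'}}$ has expectation at least $h(h-1)(\varrho+\frac\mu2)\ge h^2(\varrho+\frac\mu4)$, where we use $h\frac\mu4\ge2>\varrho+\frac\mu2$. Fix a tuple for which the sum is at least this large, and let $b_j$ be the number of times $j$ occurs in it. The vector $b$ is the \emph{profile} of $v$. Its support $J'$ lies in $J$ and has at most $h$ elements, $\sum_jb_j=h$, and, since $d_{jj}=0$,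
\begin{equation}\label{eq:profile}
\sum_{i,j}d_{ij}b_ib_j\ge h^2\Bigl(\varrho+\frac\mu4\Bigr).
\end{equation}
There are at most $K_0^h$ profiles.

\emph{Claim: if $b$ is a profile with support $J'$, $S_j\subseteq V_j$ has $|S_j|\ge p_1m$ for $j\in J'$, and $|W|\le\beta_1n$, then $\bigcup_{j\in J'}S_j\setminus W$ contains an $(r-1)$-clique.} We have $|W|\le p_1m/4$. Put $g=\lfloor\frac{p_1m}{2h}\rfloor\ge\frac{p_1m}{4h}\ge\varepsilon m$ and choose $Z_j\subseteq S_j\setminus W$ with $|Z_j|=b_jg\le p_1m/2$. The graph $F=G[\bigcup_jZ_j]$ has $hg$ vertices, and by regularity and \eqref{eq:profile},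
\[
2e(F)\ge g^2h^2\Bigl(\varrho+\frac\mu4-\varepsilon\Bigr)\ge\Bigl(\varrho+\frac\mu8\Bigr)(hg)^2 .
\]
Since $hg\ge p_1m/4\ge\beta_1n$, we have $hg\ge n_1$ and $\alpha_\ell(F)\le\alpha n\le\alpha_0hg$. So $F$ contains $K_{r-1}$.

Part (ii) is the claim for the profile of $v$ and $S_j=N(v)\cap V_j$, which has at least $dm\ge p_1m$ vertices. For (i), among $c$ vertices there are $c_1$ with the same profile $b$, with support $J'$. For such a vertex $v$ the box $P_v=\prod_{j\in J'}(N(v)\cap V_j)$ has measure at least $d^h$ in the uniform probability space $\prod_{j\in J'}V_j$. Let $X$ be the number of these $c_1$ boxes containing a random point. Then $\mathbb EX\ge2$, so $\mathbb E\binom X2\ge1$ by convexity of $x(x-1)/2$. This expectation is the sum of the measures of $P_u\cap P_v$ over fewer than $c_1^2$ pairs, so some $P_u\cap P_v=\prod_{j\in J'}(N(u)\cap N(v)\cap V_j)$ has measure at least $c_1^{-2}$. Then every factor $S_j=N(u)\cap N(v)\cap V_j$ has at least $c_1^{-2}m\ge p_1m$ vertices. By the claim, $(N(u)\cap N(v))\setminus W$ contains an $(r-1)$-clique whenever $|W|\le\beta_1n$, and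 this is a connector for $u,v$.
\end{proof}

\subsection{Partition into closed sets}

If reachability were an equivalence relation, Lemma~\ref{lem:profile}(i) would say that it has fewer than $c$ classes. It is transitive only through many midpoints and with worse parameters. We therefore consider $c$ scales of parameters and pick one at which the largest number of pairwise unreachable vertices is under control. Fix $\xi=\min\{\beta_1,\mu\}/(16c^2)$.

\begin{lemma}\label{lem:partition}
There are $t_0\in\mathbb N$ and $\beta_0>0$, depending only on $c,\beta_1,\xi,r$, such that for $n$ large there is a nonempty set $V^*\subseteq V$ with $|V\setminus V^*|\le2c^2\xi n$ that is partitioned into at most $c$ sets, each $(t_0,\beta_0)$-closed and of size at least $\xi n$.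
\end{lemma}

\begin{proof}
Let $\beta_{i+1}=\min\{\beta_i,\xi\}/2$ for $i\ge1$, and let $R_i$ be the graph on $V$ formed by the $(2^{i-1},\beta_i)$-reachable pairs, so $R_i\subseteq R_{i+1}$. For $i\le c$ we have:

\smallskip\noindent$(*)$ \emph{if $v\ne v'$ have at least $\xi n$ common neighbors in $R_i$, then $vv'\in R_{i+1}$.}\smallskip

\noindent Indeed, given $|W|\le\beta_{i+1}n$, pick a common $R_i$-neighbor $z\notin W$, a connector $C_1$ for $v,z$ avoiding $W\cup v'$, and a connector $C_2$ for $z,v'$ avoiding $W\cup v\cup C_1$, each with at most $r2^{i-1}-1$ vertices. For $C=C_1\cup C_2\cup z$ we have the disjoint unions $C\cup v=(C_1\cup v)\cup(C_2\cup z)$ and $C\cup v'=(C_1\cup z)\cup(C_2\cup v')$, and $|C|\le r2^i-1$.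

Let $p\in\{1,\dots,c\}$ be maximal such that some $p$ vertices $v_1,\dots,v_p$ are pairwise non-adjacent in $R_{c+1-p}$. The value $p=1$ qualifies, and $p=c$ does not by Lemma~\ref{lem:profile}(i). Put $j=c-p\ge1$. Then $v_1,\dots,v_p$ are independent in $R_{j+1}$, hence in $R_j$, while by maximality any $p+1$ vertices span an edge of $R_j$. So every other vertex is $R_j$-adjacent to some $v_i$. By $(*)$, the set $X_0$ of vertices $R_j$-adjacent to at least two of the $v_i$ has at most $\binom p2\xi n$ elements. For $1\le i\le p$ let $X_i$ consist of $v_i$ and the vertices $R_j$-adjacent to $v_i$ and to no other $v_k$; then $X_0,X_1,\dots,X_p$ partition $V$. If $u,v\in X_i\setminus\{v_i\}$ are distinct, the $p+1$ vertices $u$, $v$, $v_k$ ($k\ne i$) span an edge of $R_j$, which can only be $uv$. So $X_i$ is a clique of $R_j$ and is $(2^c,\beta_c)$-closed. Let $V^*$ be the union of those $X_i$, $i\ge1$, with at least $\xi n$ vertices. Then $|V\setminus V^*|\le\binom c2\xi n+c\xi n\le2c^2\xi n\le n/8$.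
\end{proof}

\subsection{Merging}

\begin{lemma}\label{lem:merge}
There are $t'\in\mathbb N$ and $\beta'>0$, depending only on $r,\ell,\mu$, such that $V^*$ is $(t',\beta')$-closed, for $\alpha$ small and $n$ large.
\end{lemma}

\begin{proof}
Let $\psi=\xi/(2c^2)$, and let $2\alpha$ be at most the constant of Lemma~\ref{lem:cross} for $\mu/2$ and $\xi/2$. Suppose that $V^*$ is partitioned into $(t,\beta)$-closed sets $Y_1,\dots,Y_q$ with $2\le q\le c$, each of size at least $\xi n$. Call $Y_i,Y_k$ ($i\ne k$) \emph{linked} if for every $W$ with $|W|\le\psi n$ some $(r+1)$-clique in $V^*\setminus W$ meets both $Y_i$ and $Y_k$.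

\emph{Some pair is linked.} Otherwise let $W_{ik}$ witness the failure for each pair, let $W=(V\setminus V^*)\cup\bigcup W_{ik}$, $H=G-W$ and $N=|V(H)|$. Then $|\bigcup W_{ik}|\le c^2\psi n=\xi n/2$ and $|W|\le3c^2\xi n\le\mu n/2$. Hence $N\ge n/2$, $\delta(H)\ge(\max\{\frac12,\frac{r-\ell}r\}+\frac\mu2)N$, $\alpha_\ell(H)\le2\alpha N$, and the sets $Y_i\setminus W$ partition $V(H)$ and have at least $\frac\xi2N$ vertices each. Apply Lemma~\ref{lem:cross} with $Y$ the smallest of them, say $Y_i\setminus W$, which has at most $N/2$ vertices. We obtain an $(r+1)$-clique in $V^*\setminus W$ meeting $Y_i$ and some other $Y_k$, contrary to the choice of $W_{ik}$.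

\emph{Linked pairs merge.} Let $Y_i,Y_k$ be linked, $u\in Y_i$, $v\in Y_k$, and $|W|\le\min\{\beta,\psi\}n/2$. Choose an $(r+1)$-clique in $V^*\setminus(W\cup\{u,v\})$ with vertices $a\in Y_i$, $b\in Y_k$, and let $D$ be the set of its other $r-1$ vertices. Choose a connector $C_1$ for $u,a$ and then a connector $C_2$ for $b,v$ disjoint from $C_1$, both of size at most $rt-1$ and avoiding $W\cup D\cup\{u,v,a,b\}$. For $C=C_1\cup C_2\cup D\cup\{a,b\}$,
\[
C\cup u=(C_1\cup u)\cup(D\cup a)\cup(C_2\cup b),\qquad C\cup v=(C_1\cup a)\cup(D\cup b)\cup(C_2\cup v),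
\]
and $|C|\le2(rt-1)+r+1=r(2t+1)-1$. So $Y_i\cup Y_k$ is $(2t+1,\min\{\beta,\psi\}/2)$-closed, and so are the other sets $Y_j$.

Starting from the partition of Lemma~\ref{lem:partition}, one set remains after at most $c-1$ merges.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reach} for $r\ge\ell+2$]
Let $\beta_*=\min\{\beta',\beta_1\}/4$ and $t_*=(r-1)t'+1$. Part (ii) follows from Lemma~\ref{lem:profile}(ii). For (i), the vertices outside $V^*$ remain to be handled; we cover $u$ or $v$ by a clique whose other vertices lie in $V^*$ and exchange those. Let $u\ne v$ and $|W|\le\beta_*n$. Since $|V\setminus V^*|\le2c^2\xi n\le\beta_1n/8$, Lemma~\ref{lem:profile}(ii) gives disjoint $(r-1)$-cliques $Q_u=\{a_1,\dots,a_{r-1}\}\subseteq N(u)\cap V^*$ and $Q_v=\{b_1,\dots,b_{r-1}\}\subseteq N(v)\cap V^*$ avoiding $W\cup\{u,v\}$. By Lemma~\ref{lem:merge} choose pairwise disjoint connectors $C_i$ for $a_i,b_i$, of size at most $rt'-1$, avoiding $W\cup Q_u\cup Q_v\cup\{u,v\}$. For $C=Q_u\cup Q_v\cup\bigcup_iC_i$,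
\[
C\cup u=(Q_u\cup u)\cup\bigcup_i(C_i\cup b_i),\qquad C\cup v=(Q_v\cup v)\cup\bigcup_i(C_i\cup a_i),
\]
and $|C|\le(r-1)(rt'+1)=rt_*-1$.
\end{proof}

\section{Absorption}\label{sec:absorb}

An \emph{absorber} for an $r$-set $S$ is a set $A_S$ disjoint from $S$ such that both $G[A_S]$ and $G[A_S\cup S]$ have $K_r$-factors. Proposition~\ref{prop:reach} gives every $r$-set an absorber of bounded size avoiding any small linear set. We can thus reserve disjoint absorbers for linearly many $r$-sets chosen in advance, but the leftover set $U$ is not known in advance. The remedy is to cover $U$ by cliques whose other vertices lie in a fixed \emph{flexible} set, and to arrange that whichever vertices of the flexible set remain can be absorbed using one fixed list of linearly many $r$-sets. The list is organized by a sparse bipartite graph with a robust matching property.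

\subsection{The template}

The following is a sparse version of a lemma of Montgomery. The class $Q$ is needed for sparsity: if a vertex of $R$ had all its neighbors in $P$ and at most $m$ of them, $P'$ could avoid them all.

\begin{lemma}\label{lem:template}
For every even $m\ge2$ there is a bipartite graph $B$ with classes $P\cup Q$ and $R$, where $P\cap Q=\emptyset$, $|P|=|Q|=2m$ and $|R|=3m$, with at most $154m$ edges, such that for every $P'\subseteq P$ with $|P'|=m$ there is a perfect matching of $B$ between $P'\cup Q$ and $R$.
\end{lemma}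

\begin{proof}
Let every vertex of $P\cup Q$ choose $22$ vertices of $R$ and every vertex of $R$ choose $22$ vertices of $Q$, all independently and uniformly, with repetition. Let $B$ consist of the chosen pairs, so $e(B)\le22\cdot7m$. Consider the properties
\begin{enumerate}
\item[(H1)] $|N_B(S)|\ge|S|$ for all $S\subseteq P\cup Q$ with $|S|\le\frac{3m}2$;
\item[(H2)] $|N_B(T)\cap Q|\ge|T|$ for all $T\subseteq R$ with $|T|\le\frac{3m}2$.
\end{enumerate}
If (H1) fails for an $s$-set $S$, all $22s$ choices of $S$ lie in some $s$-subset of $R$. With $x=\frac s{3m}\le\frac12$ and $\binom ab\le(ea/b)^b$, this happens for some $s$-set with probability at most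
\[
\binom{4m}s\binom{3m}sx^{22s}\le\Bigl(\frac{4e}{3x}\cdot\frac ex\cdot x^{22}\Bigr)^s\le\Bigl(\frac{4e^2}3\,2^{-20}\Bigr)^s<20^{-s}.
\]
With $x=\frac s{2m}\le\frac34$, (H2) fails for some $s$-set with probability at most
\[
\binom{3m}s\binom{2m}sx^{22s}\le\Bigl(\frac{3e}{2x}\cdot\frac ex\cdot x^{22}\Bigr)^s\le\Bigl(\frac{3e^2}2\Bigl(\frac34\Bigr)^{20}\Bigr)^s<20^{-s},
\]
as $\frac{3e^2}2<12$ and $(\frac34)^{20}<\frac1{300}$. Summing over $s\ge1$, the failure probability is at most $\frac2{19}<1$. Fix $B$ satisfying (H1) and (H2).

Let $L=P'\cup Q$, so $|L|=|R|=3m$. If there is no perfect matching between $L$ and $R$, then by Hall's theorem $|N_B(S)|<|S|$ for some $S\subseteq L$. By (H1), and since $\frac{3m}2$ is an integer, $|S|\ge\frac{3m}2+1$. Choose $T\subseteq R\setminus N_B(S)$ with $|T|=3m-|S|+1\le\frac{3m}2$. Then $N_B(T)\cap Q\subseteq L\setminus S$ has at most $3m-|S|<|T|$ elements, contradicting (H2).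
\end{proof}

\subsection{Proof of Theorem~\ref{thm:local}}

Let $t_*,\beta_*$ be given by Proposition~\ref{prop:reach}; part (ii) forces $\beta_*<1$. Put
\[
b=\frac{\beta_*}r,\qquad p=\frac{\min\{\mu,\beta_*\}}{1000\,r^2t_*},\qquad\eta=\frac{p^{r-1}b}{8r},\qquad m=2\lceil pn\rceil,\qquad k=\Bigl\lfloor\frac14p^{r-1}bn\Bigr\rfloor .
\]
Then $k\le m\le3pn$ for $n$ large. Let $\alpha$ be small enough for Proposition~\ref{prop:reach}, and let $2\alpha$ be small enough for Theorem~\ref{thm:almost} with $\mu/2$ and $\eta$.

\medskip\noindent\emph{Absorbers.} Let $S=\{s_1,\dots,s_r\}\subseteq V$ and $W\subseteq V$ with $|W|\le\beta_*n/2$. We claim that $S$ has an absorber $A_S$ disjoint from $W$ with $|A_S|\le r^2t_*$; the idea is to exchange $S$, vertex by vertex, with a true clique. Pick $x_1\notin W\cup S$ and, by Proposition~\ref{prop:reach}(ii), an $(r-1)$-clique $\{x_2,\dots,x_r\}$ in $N(x_1)\setminus(W\cup S)$. By part (i) choose successively pairwise disjoint connectors $C_i$ for $s_i,x_i$, of size at most $rt_*-1$, avoiding $W\cup S\cup\{x_1,\dots,x_r\}$; the sets to be avoided have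 at most $\frac{\beta_*}2n+2r+r^2t_*\le\beta_*n$ vertices. Let $A_S=\{x_1,\dots,x_r\}\cup\bigcup_iC_i$, so $|A_S|\le r+r(rt_*-1)=r^2t_*$. The sets $C_i\cup x_i$ partition $A_S$, and the clique $\{x_1,\dots,x_r\}$ and the sets $C_i\cup s_i$ partition $A_S\cup S$; each of these sets spans a graph with a $K_r$-factor.

\medskip\noindent\emph{The flexible set.} By Proposition~\ref{prop:reach}(ii), applied greedily, each $N(v)$ contains a family $\mathcal F_v$ of $\lceil bn\rceil$ disjoint $(r-1)$-cliques: fewer than $bn$ cliques use fewer than $\beta_*n$ vertices. Let $P_0\subseteq V$ contain each vertex independently with probability $p$. Chernoff's bound says that a binomial variable $X$ with mean $\lambda$ satisfies $\mathbb P(X\le\lambda/2)\le e^{-\lambda/8}$ and $\mathbb P(X\ge2\lambda)\le e^{-\lambda/3}$. The number of members of $\mathcal F_v$ inside $P_0$ is binomial with mean at least $p^{r-1}bn$, because the members are disjoint. By the union bound over $v$, with positive probability $|P_0|\le2pn\le m$ and, for every $v$, at least $\frac12p^{r-1}bn>k$ members of $\mathcal F_v$ lie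 in $P_0$. Fix such a $P_0$ and a set $P_1\supseteq P_0$ with $|P_1|=m+k\le2m$. A set of at most $k$ vertices cannot meet more than $k$ disjoint cliques, so:

\smallskip\noindent(F) \emph{for every $v\in V$ and every set $W$ of at most $k$ vertices, $(N(v)\cap P_1)\setminus W$ contains an $(r-1)$-clique.}

\medskip\noindent\emph{The absorbing set.} Let $B$ be given by Lemma~\ref{lem:template}. Identify $P_1$ with a subset of $P$ and delete the rest of $P$ from $B$. Identify $Q$ with a set of $2m$ vertices of $V\setminus P_1$, and associate with the elements $z\in R$ pairwise disjoint $(r-1)$-sets $D_z\subseteq V\setminus(P_1\cup Q)$, chosen arbitrarily. For every edge $e=xz$ of $B$, with $x\in P_1\cup Q$ and $z\in R$, let $S_e=D_z\cup x$, and choose successively absorbers $A_e$ for $S_e$ with $|A_e|\le r^2t_*$, disjoint from each other and from $P_1\cup Q\cup\bigcup_zD_z$. Let $A$ be the union of $P_1$, $Q$, all $D_z$ and all $A_e$. Then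
\[
|A|\le4m+3(r-1)m+154m\,r^2t_*\le160r^2t_*m\le480r^2t_*pn\le\tfrac12\min\{\mu,\beta_*\}n .
\]
The same bound holds for the set of vertices used at any stage, so all choices are possible. Each $|A_e|$ is divisible by $r$, hence $|A|\equiv(m+k)+2m+3m(r-1)\equiv k\pmod r$.

\medskip\noindent\emph{Claim: if $U\subseteq V\setminus A$, $|U|\le\eta n$ and $r\mid|A|+|U|$, then $G[A\cup U]$ has a $K_r$-factor.} We cover $U$ and exactly $k$ vertices of $P_1$ by disjoint $r$-cliques, and let the template handle the rest. For $n$ large, $(r-1)|U|\le\frac18p^{r-1}bn\le k$. By (F) choose successively, for each $u\in U$, an $(r-1)$-clique in $N(u)\cap P_1$ disjoint from those chosen before. This covers $U$ and uses $(r-1)|U|$ vertices of $P_1$, and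
\[
k-(r-1)|U|\equiv k+|U|\equiv|A|+|U|\equiv0\pmod r .
\]
While fewer than $k$ vertices of $P_1$ are used, pick an unused $v\in P_1$ and, by (F), an $(r-1)$-clique of unused vertices in $N(v)\cap P_1$; this is a further $r$-clique in $P_1$. By the congruence the process ends with exactly $k$ used vertices. The set $P'\subseteq P_1$ of unused vertices has $m$ elements, so $B$ has a perfect matching $\mathcal M$ between $P'\cup Q$ and $R$, and the sets $S_e$, $e\in\mathcal M$, partition $P'\cup Q\cup\bigcup_zD_z$. Take a $K_r$-factor of $G[A_e\cup S_e]$ for $e\in\mathcal M$ and of $G[A_e]$ for $e\in E(B)\setminus\mathcal M$. Together with the cliques chosen before, these form a $K_r$-factor of $G[A\cup U]$.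

\medskip\noindent\emph{Conclusion.} Since $|A|\le\mu n/2$, the graph $G-A$ has at least $n/2$ vertices, minimum degree at least $(\frac{r-\ell}r+\frac\mu2)|V\setminus A|$, and $\alpha_\ell(G-A)\le\alpha n\le2\alpha|V\setminus A|$. By Theorem~\ref{thm:almost} it has a $K_r$-tiling that misses only a set $U$ with $|U|\le\eta n$. Since $r\mid n$, also $r\mid|A|+|U|$, so $G[A\cup U]$ has a $K_r$-factor by the claim. With the tiling of $G-A-U$ this is a $K_r$-factor of $G$. \qed

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.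

\bibitem{HHWY}
Jie Han, Ping Hu, Guanghui Wang, Donglei Yang, \emph{Clique-factors in graphs with sublinear $\ell$-independence number}, arXiv:2203.02169 (2022).

\end{thebibliography}
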